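# Coloring triangle-free graphs that contain no induced sun

## 1. An 11-vertex graph that needs four colors and has no sun

Take a 5-cycle $v_1v_2v_3v_4v_5$, indices modulo 5. For each $i$ add a vertex $u_i$ adjacent to $v_{i-1}$ and $v_{i+1}$, and finally a vertex $w$ adjacent to all the $u_i$. The graph has 11 vertices and $5+10+5=20$ edges. The degrees are $\deg w=5$, $\deg v_i=4$ (neighbors $v_{i\pm1},u_{i\pm1}$) and $\deg u_i=3$.

It has no triangle. The vertex $w$ is in none, because the $u_i$ are pairwise nonadjacent; a triangle containing $u_i$ but not $w$ would need $v_{i-1}\sim v_{i+1}$, which is false; and the 5-cycle has no triangle.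

It is not 3-colorable. Suppose it were, with $w$ of color 3. Then every $u_i$ has color 1 or 2. Recolor each $v_i$ of color 3 with the color of $u_i$. No two adjacent $v$'s are both recolored, and $u_i$ is adjacent to $v_{i\pm1}$, so the result is a proper coloring of the 5-cycle with colors 1 and 2, which is impossible. On the other hand four colors suffice: color the 5-cycle with colors 1, 2, 3, give all $u_i$ color 4, and give $w$ color 1.

Now look for the following pattern inside this graph: an induced cycle with $t\ge4$ vertices such that each cycle vertex has a private neighbor off the cycle, where the private neighbors are pairwise nonadjacent and each sees only its own vertex of the cycle. This pattern, as an induced subgraph, has $2t$ vertices and $2t$ edges, and all its degrees are 1 or 3. Since $2t\le 11$, we have $t\in\{4,5\}$.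

For $t=5$ we would delete one vertex and lose $20-10=10$ edges, but all degrees are at most 5. For $t=4$ we would delete three vertices and lose exactly $20-8=12$ edges. The number of lost edges is the degree sum of the three deleted vertices minus the number of edges among them.

- If $w$ is kept, the degree sum is at most 12, with equality only for three $v$'s; among three vertices of a 5-cycle there is always an edge, so at most 11 edges are lost.
- If $w$ and at least one $u_i$ are deleted, the degree sum is at most $5+4+3=12$, and the edge $wu_i$ is counted twice, so at most 11 edges are lost.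
- If $w$ and two $v$'s are deleted, the degree sum is 13, so exactly 12 edges are lost precisely when the two $v$'s are adjacent, say $v_1,v_2$. But then $u_4$ keeps exactly the two neighbors $v_3,v_5$, and a vertex of degree 2 is not allowed in the pattern.

So this triangle-free graph needs four colors and contains no such pattern for any $t$. Can the number of colors be pushed up without limit while the pattern is kept out?

## 2. Suns and the three theorems

All graphs are finite and simple. For a vertex set $U$ we write $\chi(U)$ for the chromatic number of the subgraph induced by $U$. "Stable" means independent. Two sets are complete (anticomplete) to each other if all (no) edges between them are present. Two sets are *comparable* if one contains the other, equal sets included; otherwise they are *incomparable*.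

**Definition (sun).** For an integer $t\ge4$, a $t$-sun is the graph obtained from a $t$-vertex cycle by adding a degree-one neighbor for each vertex of the cycle. A graph is $t$-sun-free if no induced subgraph of it is a $t$-sun, and sun-free if it is $t$-sun-free for all $t\ge4$.

For example, a 4-sun is a 4-cycle with four pendant edges. A complete bipartite graph $K_{n,n}$ is sun-free: a sun contains an induced path on four vertices (pendant, cycle vertex, next cycle vertex, its pendant), and in $K_{n,n}$ the two ends of a path on four vertices lie on different sides, hence are adjacent.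

The problem, taken from Sepehr Hajebi and Sophie Spirkl, "Suns in triangle-free graphs of large chromatic number", arXiv:2506.10227 (2025), asks whether there is a constant $c$ with $\chi(G)\le c$ for every triangle-free sun-free graph $G$. The answer is yes. By Section 1, no such $c$ can be smaller than 4; no attempt is made below to optimize the constant. For $g\ge1$ put
$$c_F=\max(33,7g)+6,\qquad c_1=10c_F,\qquad c_2=(g+1)c_1+4g,\qquad f(g)=1+c_1+c_1c_2 .$$
Here $c_F$ and $c_1$ are linear in $g$ and $c_2$ is quadratic, so $f(g)=O(g^3)$.

**Theorem 1.** Every triangle-free sun-free graph has $\chi\le f(5)=1\,017\,211$.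

**Theorem 2.** Let $G$ be triangle-free and 4-sun-free, and suppose every induced subgraph of $G$ of girth $\ge5$ (forests included) is $g$-colorable. Then $\chi(G)\le f(g)$.

So the 4-sun alone is enough to reduce to girth at least 5. The next theorem, which is not used for Theorem 1, shows what happens when some suns are allowed.

**Theorem 3.** Let $\mathcal T\subseteq\{4,5,\dots\}$. If $4\notin\mathcal T$, or if $\mathcal T$ is finite, then the triangle-free graphs that are $t$-sun-free for all $t\in\mathcal T$ have unbounded chromatic number.

## 3. Girth at least five: a vertex of degree at most four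

Begin with the case where 4-cycles are absent too. There a shortest cycle and a greedy choice of pendants settle everything.

**Lemma 4.** A sun-free graph $F$ of girth $\ge5$ with at least one vertex has a vertex of degree at most 4. Consequently every sun-free graph of girth $\ge5$ is 5-colorable.

*Proof.* Suppose the minimum degree is at least 5. Then $F$ has a cycle; let $C=c_1\cdots c_n$ be a shortest one, so $n\ge5$ and $C$ is induced.

**Step 1: neighbors off the cycle see only one cycle vertex.** A vertex outside $C$ with two neighbors on $C$ would give a cycle of length at most $\lfloor n/2\rfloor+2<n$ (as $n\ge5$). So the sets $N_i=N(c_i)\setminus C$ are disjoint, each vertex of $N_i$ has $c_i$ as its only neighbor on $C$, and $|N_i|\ge5-2=3$.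

**Step 2: few of the sets $N_i$ interact.** An edge between $N_i$ and $N_j$, $i\ne j$, gives a cycle of length $m+3$, where $m\le\lfloor n/2\rfloor$ is the distance of $c_i,c_j$ on $C$. Hence $m+3\ge n$. For $n\ge7$ this is impossible; for $n=6$ it forces $m=3$ (one choice of $j$ for each $i$); for $n=5$ it forces $m=2$ (two choices). So for each $i$ at most two indices $j\ne i$ have edges between $N_i$ and $N_j$. Moreover, a vertex of $N_j$ has at most one neighbor in $N_i$, since two of them together with $c_i$ would form a 4-cycle.

**Step 3: choose the pendants greedily.** Choose $v_1\in N_1,\dots,v_n\in N_n$ one after another. When $v_i$ is chosen, at most two of the earlier $v_j$ have any neighbor in $N_i$, each at most one, so at most 2 of the at least 3 candidates are forbidden. We get pairwise nonadjacent $v_1,\dots,v_n$, and $C\cup\{v_1,\dots,v_n\}$ induces an $n$-sun, a contradiction.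

For the second statement, every nonempty induced subgraph of such a graph again is sun-free of girth $\ge5$, so the graph is 4-degenerate, hence 5-colorable. $\square$

When 4-cycles are allowed, the first thing to try is the same argument, and it stops at once. For $n=4$ a vertex off $C$ may see two vertices of $C$, so Step 1 fails. The loss is real: $K_{n,n}$ is triangle-free and sun-free with minimum degree $n$, so no degree bound holds at all. We have to find 4-suns by other means, and the pendants have to come from a controlled supply.

## 4. Four pendants on a 4-cycle, and three incomparable neighborhoods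

Let $G$ be triangle-free. The first tool says that on a 4-cycle very little must be checked.

**Lemma 5.** Let $yzy'z'$ be a 4-cycle, $p_y\in N(y)\setminus N(y')$, $p_{y'}\in N(y')\setminus N(y)$, $p_z\in N(z)\setminus N(z')$, $p_{z'}\in N(z')\setminus N(z)$, with no two of these four pendants adjacent. Then these 8 vertices are distinct and induce a 4-sun.

*Proof.* Since $G$ is triangle-free, $y\not\sim y'$ and $z\not\sim z'$; also $p_y,p_{y'}\not\sim z,z'$, because $z,z'$ are adjacent to both $y$ and $y'$; likewise $p_z,p_{z'}\not\sim y,y'$. As $p_z\sim z$ and $p_{z'}\sim z'$, the vertices $p_y,p_{y'}$ differ from $p_z,p_{z'}$. Clearly $p_y\ne p_{y'}$ and $p_z\ne p_{z'}$. The vertex $p_y$ is not on the cycle: $p_y\sim y$ excludes $y$ and $y'$, and $p_y\not\sim y'$ excludes $z$ and $z'$. The other pendants are symmetric. So the 8 vertices are distinct, and the only edges are the four cycle edges and the four pendant edges. $\square$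

The point is that each pendant need only avoid the *opposite* cycle vertex, and distinctness comes for free. We now name the situation in which an opposite pair $y,y'$ can be equipped with its two pendants.

**Definition (separation).** For $y\ne y'$, a pair $(t,t')$ *separates* $(y,y')$ if $t\in N(y)\setminus N(y')$, $t'\in N(y')\setminus N(y)$ and $t\not\sim t'$.

On an induced path $t\,y\,z\,y'\,t'$ the pair $(t,t')$ separates $(y,y')$. In a 5-cycle $t\,y\,z\,y'\,t'$ it does not, since $t\sim t'$; there $y,y'$ have incomparable neighborhoods but cannot be separated. With three vertices this obstruction disappears.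

**Lemma 6.** Let $y_1,y_2,y_3$ be distinct, $M\subseteq V(G)$, $N_i=N(y_i)\cap M$. If $N_1,N_2,N_3$ are pairwise incomparable, then some $(y_i,y_j)$ is separated by a pair $(t,t')$ with $t,t'\in M$.

*Proof.* Suppose not. Then $N_i\setminus N_j$ is complete to $N_j\setminus N_i$ for all $i\ne j$. Let $V_I$ be the set of $v\in M$ with $\{i:v\in N_i\}=I$, and write $V_{13}$ for $V_{\{1,3\}}$ and so on. Now $V_{13}\subseteq N_1\setminus N_2$ and $V_{23}\subseteq N_2\setminus N_1$ are complete to each other, and both are complete to $y_3$; as there is no triangle, one of them is empty. By symmetry at most one of $V_{12},V_{13},V_{23}$ is nonempty. Also $V_1,V_2,V_3$ are pairwise complete, so one of them is empty, say $V_3$. By incomparability $V_{23}=N_3\setminus N_1\ne\emptyset$ and $V_{13}=N_3\setminus N_2\ne\emptyset$, a contradiction. $\square$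

Two standard facts supply incomparable neighborhoods and colorings. A graph $H$ is vertex-critical if deleting any vertex lowers $\chi$; every graph has an induced vertex-critical subgraph of the same chromatic number.

**Fact 7.** A vertex-critical graph $H$ with $\chi(H)=k$ has minimum degree $\ge k-1$, and for distinct nonadjacent $y,y'$ the sets $N_H(y),N_H(y')$ are incomparable.

*Proof.* A vertex of degree less than $k-1$ could be added to a $(k-1)$-coloring of the rest. If $N_H(y)\subseteq N_H(y')$, then a $(k-1)$-coloring of $H-y$ extends by giving $y$ the color of $y'$. $\square$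

**Fact 8.** If a graph has an orientation with all outdegrees $\le r$, it is $(2r+1)$-colorable.

*Proof.* A subgraph with $n\ge1$ vertices has at most $rn$ edges, hence a vertex of degree at most $2r$. So the graph is $2r$-degenerate. $\square$

From now until the end of Section 8, $G$ and $g$ are as in Theorem 2. An induced subgraph of $G$ without 4-cycles has girth $\ge5$, hence is $g$-colorable. Our constant task will be to partition sets into few pieces without 4-cycles.

## 5. Labels: a stable set that supplies pendants

**Definition (exact pair).** An *exact pair* $(A,X)$ consists of a stable set $A$ and a set $X\subseteq V(G)\setminus A$ such that each $x\in X$ has exactly one neighbor $\ell(x)$ in $A$, its *label*. Put $X_a=\ell^{-1}(a)$.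

For example, in a 6-cycle $a_1x_1x_2a_2x_3x_4$ let $A=\{a_1,a_2\}$ and $X=\{x_1,\dots,x_4\}$; then $X_{a_1}=\{x_1,x_4\}$ and $X_{a_2}=\{x_2,x_3\}$. In general $X_a\subseteq N(a)$ is stable, so adjacent vertices of $X$ have different labels.

**Proposition 9.** If $(A,X)$ is an exact pair then $\chi(X)\le c_1$.

The proof occupies Sections 5 to 7. It starts from this observation.

**Lemma 10.** If $yzy'z'$ is a 4-cycle in $G[X]$, then $\ell(y)=\ell(y')$ or $\ell(z)=\ell(z')$.

*Proof.* Otherwise take $p_v=\ell(v)$ for the four vertices $v$ of the cycle. Then $\ell(y)\in N(y)\setminus N(y')$, since the only neighbor of $y'$ in $A$ is $\ell(y')\ne\ell(y)$; the other three are similar, and $A$ is stable. Lemma 5 gives a 4-sun. $\square$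

So every 4-cycle in $X$ has an opposite pair with the same label. This suggests the following plan: let $J$ be the graph on $X$ joining two vertices with the same label and a common neighbor in $X$. Each color class of a proper coloring of $J$ has no 4-cycle, by Lemma 10, so it is $g$-colorable; it would remain to bound $\chi(J)$. As it stands this fails. Let $a,b$ be the vertices of $A$, let $X_a=\{y_1,\dots,y_n\}$, $X_b=\{z\}$, and let $z$ be adjacent to all $y_i$. The graph, with edges $ay_i$, $zy_i$, $bz$, is bipartite, and it is 4-sun-free because each $y_i$ has degree 2, while every 4-cycle in it contains some $y_i$. But $J$ is a complete graph on $X_a$.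

In this example $X$ is far from critical: the $y_i$ all have the same neighborhood in $X$. In a critical set they would have incomparable neighborhoods, and Lemma 6 would produce separating pairs $(t,t')$. What is needed is a rule limiting how a separating pair can sit next to a common neighbor. Ideally we would build a 4-sun on the cycle $a\,y\,z\,y'$ with pendants $t$ at $y$, $t'$ at $y'$, $\ell(z)$ at $z$, and one more pendant at $a$. This motivates the next definition.

**Definition (good set).** Call $X'\subseteq X$ *good* if whenever $y\ne y'$ in $X'$ have the same label, $z\in X'$ is a common neighbor of $y,y'$, and $t,t'\in X'$ are such that $(t,t')$ separates $(y,y')$, then $\ell(z)\in\{\ell(t),\ell(t')\}$.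

Subsets of good sets are good. For an example of a set that is not good, let $A=\{a,b,c\}$, $X=\{y,y',z,t,t'\}$ with edges $ty,\,yz,\,zy',\,y't'$ (a path) and labels $\ell(y)=\ell(y')=a$, $\ell(z)=b$, $\ell(t)=\ell(t')=c$. The only 4-cycle of this triangle-free graph is $a\,y\,z\,y'$, and $a$ has degree 2, so there is no 4-sun. But $X$ is not good, since $b\ne c$. If we add one more vertex $y^\circ$ adjacent only to $a$, then $y^\circ,t,b,t'$ are the four pendants of a 4-sun. So what saved the example was that $a$ had no spare neighbor away from $z,t,t'$.

**Lemma 11.** $X$ is a union of 10 good sets.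

*Proof.* Call $a\in A$ with $X_a\ne\emptyset$ *thin* if $X_a\subseteq N(h_1)\cup N(h_2)\cup N(h_3)$ for some $h_1,h_2,h_3\in X$, not necessarily distinct. In the example above $a$ is thin, since $X_a=\{y,y'\}\subseteq N(z)$.

**Step 1: labels that are not thin, where $a$ has a spare neighbor.** Let $X^0$ be the union of the $X_a$ with $a$ not thin. We show that $X^0$ is good. Suppose $y,y',z,t,t'\in X^0$ violate goodness, and let $a=\ell(y)=\ell(y')$. As $z\sim y$, $\ell(z)\ne a$. As $a$ is not thin, some $y^\circ\in X_a$ is nonadjacent to $z,t,t'$. Apply Lemma 5 to the 4-cycle $a\,y\,z\,y'$ with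
$$p_a=y^\circ,\qquad p_z=\ell(z),\qquad p_y=t,\qquad p_{y'}=t'.$$
Here $y^\circ\sim a$ and $y^\circ\not\sim z$; $\ell(z)\sim z$ and $\ell(z)\not\sim a$ because $A$ is stable; $t,t'$ are as required because $(t,t')$ separates $(y,y')$. The pendants are pairwise nonadjacent: $t\not\sim t'$; $y^\circ\not\sim t,t'$ by choice; $y^\circ\not\sim\ell(z)$ because $\ell(y^\circ)=a\ne\ell(z)$; and $\ell(z)\not\sim t,t'$ because $\ell(z)\notin\{\ell(t),\ell(t')\}$. This is a 4-sun, a contradiction.

**Step 2: thin labels, where a covering vertex $h$ replaces $a$.** For each thin $a$ fix $h_{a,1},h_{a,2},h_{a,3}\in X$ as in the definition and a partition $X_a=X_{a,1}\sqcup X_{a,2}\sqcup X_{a,3}$ with $X_{a,i}\subseteq N(h_{a,i})$. Fix $i$. For thin $a$ with $X_{a,i}\ne\emptyset$ let $\pi(a)=\ell(h_{a,i})$; then $\pi(a)\ne a$, as $h_{a,i}$ has a neighbor in $X_a$. The graph on $A$ with edges $a\pi(a)$ can be oriented with outdegrees at most 1, so by Fact 8 we can partition $A=A_1\sqcup A_2\sqcup A_3$ so that $\pi(a)\notin A_j$ whenever $a\in A_j$ and $\pi(a)$ is defined. Let $X^{i,j}$ be the union of the sets $X_{a,i}$ over thin $a\in A_j$. We show that $X^{i,j}$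 is good.

Suppose $y,y',z,t,t'\in X^{i,j}$ violate goodness; let $a=\ell(y)=\ell(y')$ and $h=h_{a,i}$. All five vertices have labels in $A_j$, while $\ell(h)=\pi(a)\notin A_j$. So $h\ne z$ and $\pi(a)\not\sim z,t,t'$. Also $y,y'\in X_{a,i}\subseteq N(h)$, so $h\,y\,z\,y'$ is a 4-cycle. Apply Lemma 5 to it with
$$p_h=\pi(a),\qquad p_z=\ell(z),\qquad p_y=t,\qquad p_{y'}=t'.$$
Here $\pi(a)\sim h$ and $\pi(a)\not\sim z$; $\ell(z)\not\sim h$ as $\ell(h)\ne\ell(z)$. Pairwise nonadjacency: $\pi(a)\not\sim\ell(z)$ as $A$ is stable; $\pi(a)\not\sim t,t'$; $\ell(z)\not\sim t,t'$ as $\ell(z)\notin\{\ell(t),\ell(t')\}$; $t\not\sim t'$. This is a 4-sun, a contradiction.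

The sets $X^0$ and $X^{i,j}$, $1\le i,j\le3$, cover $X$; these are $1+9=10$ good sets. $\square$

Proposition 9 now follows from the next statement, since $c_1=10c_F$.

**Lemma 12.** If $H\subseteq X$ is good then $\chi(H)\le c_F$.

Replacing $H$ by a subset of the same chromatic number, which is still good, we may and do assume that $G[H]$ is vertex-critical. Call $h\in H$ *wide* if $|\ell(N(h)\cap H)|\ge3$, that is, if its neighbors in $H$ carry at least three labels, and *narrow* otherwise. (If $G[H]$ is an odd cycle, every vertex is narrow, as it has only two neighbors in $H$.) Let $H_w,H_n$ be the sets of wide and narrow vertices. Since $c_F=\max(33,7g)+6$, Lemma 12 follows from Lemma 14 ($\chi(H_w)\le\max(33,7g)$) and Lemma 15 ($\chi(H_n)\le6$) below.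

## 6. Wide vertices: the common-neighbor graph has small outdegree

For wide vertices the plan with the graph $J$ can be carried out. The reason for the number three: goodness puts the label of a common neighbor into a set of two labels, so a separated pair with the same label cannot have common neighbors of three different labels.

**Lemma 13.** For $z\in H$ and $a\in A$, $z$ has at most 4 wide neighbors in $X_a\cap H$.

*Proof.* Suppose $y_1,\dots,y_5\in X_a\cap N(z)\cap H$ are distinct and wide. Let $b=\ell(z)$ and $M=H\setminus X_b$.

**Step 1: find a chain of three.** By goodness applied with $z$, no $(t,t')$ with $t,t'\in M$ separates any $(y_i,y_j)$, because $\ell(t),\ell(t')\ne b$. So by Lemma 6 no three of the sets $N(y_i)\cap M$ are pairwise incomparable. Order the five indices by inclusion of these sets, with ties broken by index. This is a partial order with no antichain of size 3. By Dilworth's theorem two chains cover the five indices, and one of them has at least three elements. After relabeling,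
$$N(y_1)\cap M\subseteq N(y_2)\cap M\subseteq N(y_3)\cap M .$$

**Step 2: get three common neighbors with distinct labels.** As $y_1$ is wide and has the neighbor $z$ of label $b$, it has neighbors $z',z''\in M$ with $b,\ell(z'),\ell(z'')$ distinct. By the chain, $z,z',z''$ are common neighbors of $y_1,y_2,y_3$.

**Step 3: separate in all of $H$.** The vertices $y_1,y_2,y_3$ have the same label, so they are pairwise nonadjacent, and by Fact 7 their neighborhoods in $H$ are pairwise incomparable. By Lemma 6 with $H$ in place of $M$, some $(t,t')$ with $t,t'\in H$ separates some $(y_i,y_j)$. Goodness, applied with each of $z,z',z''$, gives $\{b,\ell(z'),\ell(z'')\}\subseteq\{\ell(t),\ell(t')\}$: three elements in a set of at most two. $\square$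

**Lemma 14.** $\chi(H_w)\le\max(33,7g)$.

*Proof.* Suppose $\chi(H_w)\ge34$; we show $\chi(H_w)\le7g$. Choose $F\subseteq H_w$ with $G[F]$ vertex-critical and $\chi(F)=\chi(H_w)$. All degrees in $G[F]$ are at least 33, and by Lemma 13 every vertex of $F$ has at most 4 neighbors in each $X_a\cap F$. Let $J$ be the graph on $F$ joining distinct $y,y'$ with $\ell(y)=\ell(y')$ and a common neighbor in $F$.

**Step 1: orient $J$ so that the tail has few private neighbors.** Let $yy'\in E(J)$, with common neighbor $z\in F$, and $b=\ell(z)$. Put
$$P=(N(y)\cap F)\setminus(N(y')\cup X_b),\qquad P'=(N(y')\cap F)\setminus(N(y)\cup X_b).$$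
A nonadjacent pair $t\in P$, $t'\in P'$ would separate $(y,y')$ with $\ell(t),\ell(t')\ne b$, against goodness; so $P$ is complete to $P'$. If $|P|\ge5$ and $|P'|\ge5$, then each contains two vertices of different labels, since $y$ and $y'$ have at most 4 neighbors in each $X_a\cap F$. Two such vertices of $P$ and two of $P'$ form a 4-cycle in which both opposite pairs have different labels, contradicting Lemma 10. So, up to exchanging $y$ and $y'$, $|P|\le4$, and then
$$|(N(y)\cap F)\setminus N(y')|\le|P|+|N(y)\cap X_b\cap F|\le4+4=8 .$$
Orient $y\to y'$.

**Step 2: bound the outdegree.** Let $y$ have degree $d\ge33$ in $G[F]$ and out-neighbors $y_1',\dots,y_r'$ in $J$. Each $y_j'$ has at least $d-8$ common neighbors with $y$ in $F$. Each $z\in N(y)\cap F$ has at most 4 neighbors in $X_{\ell(y)}\cap F$, one of them $y$, so $z$ is adjacent to at most 3 of the $y_j'$. Counting pairs $(y_j',z)$ gives $r(d-8)\le3d$. If $r\ge4$ then $4(d-8)\le3d$, so $d\le32$, a contradiction. Hence $r\le3$, and by Fact 8 $J$ is 7-colorable.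

**Step 3: color the classes.** Within a color class of $J$ no two vertices of equal label have a common neighbor in the class. By Lemma 10 the class induces no 4-cycle, so it is $g$-colorable. Thus $\chi(H_w)=\chi(F)\le7g$. $\square$

## 7. Narrow vertices: one label below, one label above

For narrow vertices we use only goodness. Fix a linear order on $A$, so that labels can be compared.

**Lemma 15.** $\chi(H_n)\le6$.

*Proof.* **Step 1: reduce to vertices with neighbors on both sides.** The set of $h\in H_n$ with no neighbor in $H_n$ of larger label is stable, because of two adjacent vertices one has the larger label. So is the set of those with no neighbor in $H_n$ of smaller label. Let $R$ be the rest of $H_n$. For $h\in R$, since $h$ is narrow, $\ell(N(h)\cap H_n)=\{\mathrm{dn}(h),\mathrm{up}(h)\}$ with $\mathrm{dn}(h)<\ell(h)<\mathrm{up}(h)$. Let $I(h)$ and $O(h)$ be the sets of neighbors of $h$ in $R$ of smaller, respectively larger, label. Their elements have label $\mathrm{dn}(h)$, respectively $\mathrm{up}(h)$. Note that $y\in I(z)$ if and only if $z\in O(y)$.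

A running example: suppose $G[H_n]$ is a path $x_1x_2\cdots x_7$, where $x_i$ has label $i$, together with a second vertex $x_4'$ of label 4 adjacent to $x_3$ and $x_5$; each label $i\in A$ is adjacent exactly to the vertices carrying it. Then $R=\{x_2,\dots,x_6,x_4'\}$, $I(x_5)=\{x_4,x_4'\}$ and $I(x_2)=\emptyset$. (Goodness holds here: the only two vertices with the same label are $x_4,x_4'$, and they have the same neighbors, so nothing separates them.)

**Step 2: siblings have comparable sets.** We show:

(a) If $y\ne y'$ in $R$ and $O(y)\cap O(y')\ne\emptyset$, then $I(y),I(y')$ are comparable.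

(b) If $z\ne z'$ in $R$ and $I(z)\cap I(z')\ne\emptyset$, then $O(z),O(z')$ are comparable.

Statement (b) is (a) with the order on $A$ reversed, so we prove (a). Let $z\in O(y)\cap O(y')$; then $\ell(y)=\ell(y')=\mathrm{dn}(z)$. Suppose $t\in I(y)\setminus I(y')$ and $t'\in I(y')\setminus I(y)$. Then $t\not\sim y'$, for otherwise, as $t\in R$ and $\ell(t)<\ell(y)=\ell(y')$, we would have $t\in I(y')$. Likewise $t'\not\sim y$. Suppose $t\sim t'$, say $\ell(t)<\ell(t')$. Then $t'$ and $y$ are both neighbors of $t$ of larger label, so $\ell(t')=\mathrm{up}(t)=\ell(y)$, contradicting $\ell(t')<\ell(y')=\ell(y)$; the case $\ell(t')<\ell(t)$ is symmetric. So $(t,t')$ separates $(y,y')$, and goodness gives $\ell(z)\in\{\ell(t),\ell(t')\}$. But $\ell(t),\ell(t')<\ell(y)<\ell(z)$, a contradiction.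

**Step 3: group siblings into classes.** The sets $\{h\in R:I(h)=\emptyset\}$ and $\{h\in R:O(h)=\emptyset\}$ are stable, since of two adjacent vertices of $R$ the one with larger label has $I\ne\emptyset$ and the other has $O\neq\emptyset$. Let $R_1$ be the rest of $R$. Let $y\ne y'$ be in $R_1$. If $O(y)\cap O(y')\ne\emptyset$, then by (a) the nonempty sets $I(y),I(y')$ are comparable, so they meet. Conversely, by (b), if $I(y)\cap I(y')\neq\emptyset$ then the nonempty sets $O(y),O(y')$ are comparable, so they meet. Hence
$$O(y)\cap O(y')\ne\emptyset\iff I(y)\cap I(y')\ne\emptyset .$$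
In this case write $y\,\rho\,y'$; then $I(y),I(y')$ are comparable and $\ell(y)=\ell(y')$. Let $\equiv$ be the equivalence relation on $R_1$ generated by $\rho$; its classes have constant label. Call $z\in R_1$ *fertile* if $I(z)\cap R_1\ne\emptyset$.

In the running example $R_1=\{x_3,x_4,x_4',x_5\}$, the classes are $\{x_3\},\{x_4,x_4'\},\{x_5\}$, and all vertices of $R_1$ but $x_3$ are fertile ($I(x_3)=\{x_2\}$ misses $R_1$).

**Step 4: each class has one class below it.** We show:

(c) If $z\equiv z'$ are fertile, $y\in I(z)\cap R_1$ and $y'\in I(z')\cap R_1$, then $y\equiv y'$.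

If $z=z'$, then either $y=y'$, or $z\in O(y)\cap O(y')$ and $y\,\rho\,y'$. If $z\,\rho\,z'$, then $I(z),I(z')$ are comparable, say $I(z)\subseteq I(z')$ (the other case is symmetric); then $y,y'\in I(z')\cap R_1$ and the previous case applies. In general take a shortest $\rho$-chain $z=z_0,\dots,z_m=z'$ in $R_1$. It suffices that all $z_i$ are fertile: then we choose an element of $I(z_i)\cap R_1$ for each $i$, with $y$ for $i=0$ and $y'$ for $i=m$, and combine the previous cases along the chain. If not all are fertile, let $z_i$, $0<i<m$, be the first that is not. Then $I(z_{i-1})$ meets $R_1$ and $I(z_i)$ does not, so $I(z_{i-1})\not\subseteq I(z_i)$, and comparability gives $I(z_i)\subseteq I(z_{i-1})$. Hence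
$$\emptyset\ne I(z_i)\cap I(z_{i+1})\subseteq I(z_{i-1})\cap I(z_{i+1}).$$
So $z_{i-1}\,\rho\,z_{i+1}$ or $z_{i-1}=z_{i+1}$. Either way the chain could be shortened, a contradiction.

**Step 5: two colors for $R_1$.** By (c), for each class $K$ containing a fertile vertex there is a unique class $\pi(K)$ that contains $I(z)\cap R_1$ for every $z\in K$. The label of $\pi(K)$ is smaller than that of $K$. Define, by recursion on labels, $\phi(K)=0$ if $K$ has no fertile vertex, and $\phi(K)=1-\phi(\pi(K))$ otherwise. Color each vertex of $R_1$ by $\phi$ of its class. If $y\sim z$ in $R_1$ with $\ell(y)<\ell(z)$, then $y\in I(z)\cap R_1$, so $z$ is fertile and the class of $y$ is $\pi$ of the class of $z$; the colors differ. So $\chi(R_1)\le2$. (In the running example, $x_3$ gets 0, $x_4,x_4'$ get 1, and $x_5$ gets 0.)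

Altogether $\chi(H_n)\le2+2+2=6$: two stable sets removed in Step 1, two in Step 3, and two colors for $R_1$. $\square$

Lemmas 14 and 15 give Lemma 12, and with Lemma 11 this proves Proposition 9. $\square$

## 8. From exact pairs to the whole graph: proof of Theorem 2

**Step 1: lay out the graph around a scattered set.** We choose $A$ so that it can supply pendants that no deep vertex sees. Let $A$ be a maximal set of vertices pairwise at distance $\ge3$ (the distance may be infinite). Then $A$ is stable, and no vertex has two neighbors in $A$, so $(A,N(A))$ is an exact pair and $\chi(N(A))\le c_1$ by Proposition 9. Let $D=V(G)\setminus(A\cup N(A))$. Then $A$ is anticomplete to $D$, and by maximality every $d\in D$ is at distance exactly 2 from some vertex of $A$, so it has a neighbor in $N(A)$. For $q\in N(A)$ let $a(q)$ be its neighbor in $A$.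

Partition $N(A)$ into at most $c_1$ stable sets. Then $D$ is the union of at most $c_1$ sets $D'$, where each $D'$ consists of the vertices of $D$ having a neighbor in one fixed stable set $Q\subseteq N(A)$ of the partition. It suffices to show $\chi(D')\le c_2$, because then $\chi(G)\le1+c_1+c_1c_2=f(g)$.

Fix such $Q$ and $D'$. The set $Q$ is a second supply of pendants, as follows.

**Lemma 16.** Let $\tilde Q\subseteq Q$. In any 4-cycle of $G[D]$ some opposite pair $y,y'$ has $N(y)\cap\tilde Q$, $N(y')\cap\tilde Q$ comparable.

*Proof.* Otherwise each vertex of the 4-cycle has a neighbor in $\tilde Q$ that is not adjacent to the opposite vertex. These four pendants lie in the stable set $\tilde Q$, and Lemma 5 gives a 4-sun. $\square$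

For $d\in D'$ let $S(d)=N(d)\cap Q\ne\emptyset$. Let $D_{\mathrm{non}}=\{d\in D':|a(S(d))|\ge2\}$ and $D_{\mathrm m}=D'\setminus D_{\mathrm{non}}$. So a vertex of $D_{\mathrm m}$ reaches only one vertex of $A$ through $Q$.

**Step 2: vertices that reach two vertices of $A$.** Here comparability of the sets $S(d)$ is rare, and Lemma 16 finishes.

**Lemma 17.** $\chi(D_{\mathrm{non}})\le3g$.

*Proof.* Take $H\subseteq D_{\mathrm{non}}$ with $G[H]$ vertex-critical and $\chi(H)=\chi(D_{\mathrm{non}})$. We first show that if $q,q'\in Q$ and $a(q)\ne a(q')$, then $|N(q)\cap N(q')\cap H|\le2$. Otherwise take three vertices of this set. They are pairwise nonadjacent, as $G$ is triangle-free, so by Fact 7 their neighborhoods in $H$ are pairwise incomparable. By Lemma 6 some two of them, $y,y'$, are separated by $(t,t')$ with $t,t'\in H$. Apply Lemma 5 to the 4-cycle $q\,y\,q'\,y'$ with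
$$p_q=a(q),\qquad p_{q'}=a(q'),\qquad p_y=t,\qquad p_{y'}=t'.$$
Each of $q,q'$ has only one neighbor in $A$, so $a(q)\not\sim q'$ and $a(q')\not\sim q$. The pendants are pairwise nonadjacent, as $A$ is stable and anticomplete to $D\ni t,t'$, and $t\not\sim t'$. This is a 4-sun, a contradiction.

Now join distinct $y,y'\in H$ if $S(y),S(y')$ are comparable, oriented from the smaller to the larger set (arbitrarily if equal). Given $y$, choose $q,q'\in S(y)$ with $a(q)\ne a(q')$. Every out-neighbor $y'$ has $S(y)\subseteq S(y')$, so it lies in $(N(q)\cap N(q')\cap H)\setminus\{y\}$, a set of at most one element. By Fact 8 $H$ splits into three sets within each of which the $S$-sets are pairwise incomparable. By Lemma 16 with $\tilde Q=Q$ these induce no 4-cycle, so each is $g$-colorable. $\square$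

**Step 3: vertices that reach one vertex of $A$.** On $D_{\mathrm m}$ the sets $S(d)$ can be nested in any number. Each $q$ will be given a private vertex $p(q)$, and these private vertices will serve as pendants too.

**Lemma 18.** $\chi(D_{\mathrm m})\le(g+1)c_1+g$.

*Proof.* We may assume $D_{\mathrm m}\ne\emptyset$. For $d\in D_{\mathrm m}$ let $\lambda(d)$ be the unique element of $a(S(d))$.

**Step 3.1: a minimal dominating part of $Q$ and its private vertices.** Let $Q'\subseteq Q$ be inclusion-minimal such that every $d\in D_{\mathrm m}$ has a neighbor in $Q'$, and put $S'(d)=N(d)\cap Q'$. By minimality each $q\in Q'$ has some $p(q)\in D_{\mathrm m}$ with $S'(p(q))=\{q\}$. (For instance, if $D_{\mathrm m}=\{d_1,d_2\}$ with $S(d_1)=\{q_1\}$, $S(d_2)=\{q_1,q_2\}$, then $Q'=\{q_1\}$, and $p(q_1)$ may be $d_1$ or $d_2$.) Let $P=\{p(q):q\in Q'\}$. Distinct vertices of $P$ have distinct one-element sets $S'$, which are incomparable; by Lemma 16 with $\tilde Q=Q'$, $P$ induces no 4-cycle. Let $\kappa:P\to\{1,\dots,g\}$ be a proper coloring of $G[P]$.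

**Step 3.2: remove vertices covered by exact pairs.** For each color $\gamma$ put
$$Q'_\gamma=\{q\in Q':\kappa(p(q))=\gamma\},\qquad E_\gamma=\{d\in D_{\mathrm m}:|S'(d)\cap Q'_\gamma|=1\}.$$
Then $(Q'_\gamma,E_\gamma)$ is an exact pair, so $\chi(E_\gamma)\le c_1$ by Proposition 9. Further, for each $a\in A$ with $Q'\cap N(a)\ne\emptyset$ fix $q_a^0\in Q'\cap N(a)$. For $d\in D_{\mathrm m}$ we have $\emptyset\ne S'(d)\subseteq Q'\cap N(\lambda(d))$, so $q^0_{\lambda(d)}$ is defined. Let
$$E_0=\{d\in D_{\mathrm m}:q^0_{\lambda(d)}\in S'(d)\}.$$
Each $d\in E_0$ has exactly one neighbor in the stable set $\{q^0_a\}_a$, since all its neighbors $q\in Q$ have $a(q)=\lambda(d)$. So this too is an exact pair and $\chi(E_0)\le c_1$. Let $D^-=D_{\mathrm m}\setminus(E_0\cup\bigcup_\gamma E_\gamma)$. As there are $g$ colors, it remains to show $\chi(D^-)\le g$.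

**Step 3.3: a color for each remaining vertex.** For $d\in D^-$, $S'(d)\ne\emptyset$ and no $|S'(d)\cap Q'_\gamma|$ equals 1, so there is a color $\gamma(d)$ with $|S'(d)\cap Q'_{\gamma(d)}|\ge2$. Fix distinct $q_d,q_d'\in S'(d)\cap Q'_{\gamma(d)}$. Then $p(q_d)\not\sim p(q_d')$, as they have the same color under $\kappa$.

**Step 3.4: a neighbor of $d$ must see a private vertex.** We claim: if $d\in D^-$, $t\in N(d)\cap D$ and $t\not\sim q^0_{\lambda(d)}$, then $t\sim p(q_d)$ or $t\sim p(q_d')$. Let $a=\lambda(d)$ and consider the 4-cycle $a\,q_d\,d\,q_d'$ with
$$p_a=q_a^0,\qquad p_d=t,\qquad p_{q_d}=p(q_d),\qquad p_{q_d'}=p(q_d').$$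
Here $q_a^0\sim a$ and $q_a^0\not\sim d$, as $d\notin E_0$; $t\sim d$ and $t\not\sim a$, as $t\in D$; $p(q_d)\in N(q_d)\setminus N(q_d')$ and $p(q_d')\in N(q_d')\setminus N(q_d)$, because $S'(p(q))=\{q\}$. Since $q_a^0\notin S'(d)$ while $q_d,q_d'\in S'(d)$, we have $q_a^0\ne q_d,q_d'$, and so $q_a^0\not\sim p(q_d),p(q_d')$. Also $q_a^0\not\sim t$ by hypothesis and $p(q_d)\not\sim p(q_d')$. If the claim failed, the four pendants would be pairwise nonadjacent and Lemma 5 would give a 4-sun.

**Step 3.5: $\gamma$ is a proper coloring of $G[D^-]$.** We use the claim twice, first for $d$ and then for $t$. Let $d\sim t$ in $D^-$. If $t\sim q^0_{\lambda(d)}$, then $\lambda(t)=a(q^0_{\lambda(d)})=\lambda(d)$, so $q^0_{\lambda(t)}\in S'(t)$ and $t\in E_0$, a contradiction. So the claim applies to $d$ and $t$: $t\sim p$ for some $p=p(q)$ with $q\in\{q_d,q_d'\}$.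

If $p\sim q^0_{\lambda(t)}$, then $q^0_{\lambda(t)}=q$ because $S'(p)=\{q\}$. Then $\lambda(t)=a(q)=\lambda(d)$, and so $q^0_{\lambda(d)}=q\in S'(d)$, contradicting $d\notin E_0$. Hence $p\not\sim q^0_{\lambda(t)}$, and the claim applies to $t$ with its neighbor $p\in D$: $p\sim p(q_t)$ or $p\sim p(q_t')$. All these vertices lie in $P$, where $\kappa$ is proper. As $\kappa(p)=\gamma(d)$ and $\kappa(p(q_t))=\kappa(p(q_t'))=\gamma(t)$, we get $\gamma(d)\ne\gamma(t)$.

Thus $\chi(D^-)\le g$ and $\chi(D_{\mathrm m})\le gc_1+c_1+g$. $\square$

**Step 4: add up.** Lemmas 17 and 18 give $\chi(D')\le3g+(g+1)c_1+g=c_2$. By Step 1 this proves Theorem 2. $\blacksquare$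

## 9. The constant $1\,017\,211$: proof of Theorem 1

Let $G$ be triangle-free and sun-free. Every induced subgraph of $G$ of girth $\ge5$ is sun-free, hence 5-colorable by Lemma 4. So Theorem 2 applies with $g=5$:
$$c_F=35+6=41,\quad c_1=410,\quad c_2=6\cdot410+20=2480,\quad f(5)=1+410+410\cdot2480=1\,017\,211 .\ \blacksquare$$

## 10. Which suns can be spared: proof of Theorem 3

**Finite $\mathcal T$.** By Erdős's theorem (*Graph theory and probability*, Canad. J. Math. 11 (1959)), for all $k,m$ there is a graph with chromatic number $\ge k$ and girth $>m$. Take $m=\max(\mathcal T\cup\{4\})$. Such graphs are triangle-free and contain no $t$-cycle, hence no $t$-sun, for $t\in\mathcal T$.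

**The case $4\notin\mathcal T$.** It suffices to construct triangle-free graphs of unbounded chromatic number with no $t$-sun for any $t\ge5$. They will be line digraphs of special acyclic digraphs. The chromatic number of a digraph is that of its underlying graph, and "cycle" means a cycle of the underlying graph.

**Definition (block).** In an acyclic digraph, a *block* of a cycle is a maximal directed subpath of it.

For example, the cycle with arcs $p\to q$, $q\to r$, $p\to r$ has the blocks $p\to q\to r$ of length 2 and $p\to r$ of length 1.

**Lemma 19.** For every $k\ge1$ there is an acyclic digraph $D_k$ with $\chi(D_k)\ge k$ in which every cycle has a block of length 1.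

*Proof.* **Step 1: the construction.** $D_1$ is one vertex. Given $D=D_k$, the vertices of $D_{k+1}$ are all sequences $(v_1,\dots,v_i)$ over $V(D)$ with $1\le i\le k$, and a vertex $x_s$ for each sequence $s$ of length $k$. The arcs are
$$(v_1,\dots,v_{i-1},v)\to(v_1,\dots,v_{i-1},w)\quad\text{whenever }v\to w\text{ in }D,$$
so that each fixed $(v_1,\dots,v_{i-1})$ gives a copy of $D$, and $\tau\to x_s$ for every nonempty prefix $\tau$ of $s$, including $s$ itself. Distinct copies of $D$ have no arcs between them, and each $x_s$ is a sink; so $D_{k+1}$ is acyclic.

For example, $D_2$ is one arc $u\to w$. In $D_3$ we find the 5-cycle with arcs $(u)\to x_{(u,u)}$, $(u,u)\to x_{(u,u)}$, $(u,u)\to(u,w)$, $(u,w)\to x_{(u,w)}$, $(u)\to x_{(u,w)}$. Its blocks have lengths $1,1,2,1$: the block of length 2 is $(u,u)\to(u,w)\to x_{(u,w)}$.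

**Step 2: the chromatic number goes up.** Suppose there were a proper $k$-coloring of $D_{k+1}$. Each copy of $D$ uses all $k$ colors, so we can choose $v_1,v_2,\dots,v_k$ successively so that $(v_1,\dots,v_i)$ has color $i$. Then all $k$ colors appear on the neighbors of $x_s$, $s=(v_1,\dots,v_k)$, and no color is left for $x_s$. So $\chi(D_{k+1})\ge k+1$.

**Step 3: every cycle has a block of length 1.** Let $C$ be a cycle of $D_{k+1}$. If $C$ lies inside one copy of $D$, it has a block of length 1 by induction, because the blocks of $C$ depend only on the directions of its own arcs. Otherwise $C$ contains some $x_s$, as there are no arcs between distinct copies. The $x$'s are pairwise nonadjacent, so $C$ also contains sequences. Let $i$ be the minimum length of a sequence in $C$ and $\tau$ the prefix of $s$ of length $i$. Let $B$ consist of all proper extensions of $\tau$ and all $x_{s'}$ such that $\tau$ is a prefix of $s'$.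

Among vertices that are $x$'s or sequences of length $\ge i$, the only vertex outside $B$ with a neighbor in $B$ is $\tau$. Indeed, let $\sigma\in B$ be a proper extension of $\tau$. Its neighbors in its own copy agree with $\sigma$ in all entries but the last, so they are also proper extensions of $\tau$; its other neighbors are vertices $x_{s'}$ with $\sigma$, hence $\tau$, a prefix of $s'$. And the neighbors of $x_{s'}\in B$ are the prefixes of $s'$: those of length less than $i$ are not considered, the one of length $i$ is $\tau$, and the longer ones are in $B$.

All vertices of $C$ are $x$'s or sequences of length $\ge i$. Now $C$ meets $B$, in $x_s$, and $C\not\subseteq B$, as it contains a sequence of length $i$. Since $C$ is connected, $\tau\in C$. Since $C-\tau$ is connected and meets $B$, $C\subseteq B\cup\{\tau\}$. The neighbors of $\tau$ in $B$ are $x$'s, because a proper extension of $\tau$ lies in a different copy from $\tau$. So in $C$ the vertex $\tau$ has two outgoing arcs $\tau\to x$, $\tau\to x'$. Since $x$ is a sink, both arcs of $C$ at $x$ enter $x$. Hence $\tau\to x$ is a block of length 1. $\square$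

Let $L_k$ be the graph whose vertices are the arcs of $D_k$, with $(u,v)\sim(v,w)$. So two arcs are adjacent when the head of one is the tail of the other. For example, an arc $f$ entering $v$ and two arcs $g,g'$ leaving $v$ form the induced path $g\,f\,g'$ in the line digraph, since in an acyclic digraph two arcs leaving $v$ are not adjacent.

**Lemma 20.** $L_k$ is triangle-free and $\chi(L_k)\ge\log_2k$.

*Proof.* Suppose $e=(u,v)$, $f=(v,w)$ and $h$ are pairwise adjacent. Then $h$ leaves $v$ or enters $u$ (being adjacent to $e$), and $h$ leaves $w$ or enters $v$ (being adjacent to $f$). An arc has one tail, one head, and these differ. So $h$ cannot leave $v$: it would then have to leave $w\ne v$ as well or enter $v$. Hence $h$ enters $u$; as $u\ne v$, it does not enter $v$, so it leaves $w$. Then $u\to v\to w\to u$ is a directed triangle, impossible in an acyclic digraph.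

If $L_k$ is $c$-colorable, color each vertex $v$ of $D_k$ with the set of colors of arcs leaving $v$. For an arc $u\to v$, its own color belongs to the set of $u$; it does not belong to the set of $v$, because every arc leaving $v$ is adjacent to $(u,v)$ in $L_k$. So this is a proper coloring of $D_k$ with at most $2^c$ colors, and $k\le\chi(D_k)\le2^c$. $\square$

**Lemma 21.** $L_k$ has no $t$-sun with $t\ge5$ as an induced subgraph.

*Proof.* Suppose there is one, with cycle $e_1\cdots e_t$ and pendant $e_i'$ at $e_i$; indices are modulo $t$. We call $e_1,\dots,e_t$ the cycle-arcs.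

**Step 1: few cycle-arcs meet at a vertex of $D_k$.** At a vertex $v$ of $D_k$, the cycle-arcs entering $v$ and those leaving $v$ are complete to each other in the induced cycle $C_t$. Since $C_t$ has maximum degree 2 and, as $t\ge5$, contains no 4-cycle, if both kinds exist their numbers are $(1,1)$, $(1,2)$ or $(2,1)$.

**Step 2: spurs and through arcs.** Let $v_i$ be the vertex that is the head of one and the tail of the other of $e_i,e_{i+1}$; it is unique, since two such vertices would give a directed cycle of length 2. Call $e_i$ a *spur* if $v_{i-1}=v_i$, and *through* otherwise. A through arc has ends $v_{i-1}$ and $v_i$. In the example before Lemma 20, if the cycle passes $g,f,g'$ in this order, then $f$ is a spur.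

Two consecutive spurs $e_i,e_{i+1}$ would give $v_{i-1}=v_i=v_{i+1}$, hence four cycle-arcs $e_{i-1},\dots,e_{i+2}$ at one vertex, alternately entering and leaving, two of each kind, against Step 1. So at least $t/2$, hence at least 3, of the $e_i$ are through arcs. In cyclic order they form a closed walk $W$ in the underlying graph: after a through arc $e_i$ the next one is $e_{i+1}$, starting at $v_i$, or, if $e_{i+1}$ is a spur, $e_{i+2}$, starting at $v_{i+1}=v_i$.

**Step 3: $W$ is a cycle, and it turns exactly at spurs.** Let $v$ be a vertex occurring as some $v_i$. By Step 1 there are two cases.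

In the first case the cycle-arcs at $v$ are exactly $e_i,e_{i+1}$. Neither is a spur, since if $e_i$ were a spur, $e_{i-1}$ would also be at $v$, and if $e_{i+1}$ were a spur, $e_{i+2}$ would be.

In the second case there are exactly three cycle-arcs at $v$. One of them is adjacent to the other two, so they are consecutive, say $e_{j-1},e_j,e_{j+1}$, with $v_{j-1}=v=v_j$. So the middle one is a spur. The outer ones are not: if $e_{j-1}$ were a spur, $e_{j-2}$ would be a fourth cycle-arc at $v$ (distinct from the others as $t\ge5$), and similarly for $e_{j+1}$.

In the first case $v_m=v$ only for $m=i$, and in the second only for $m=j-1,j$, which is a single visit of $W$, from $e_{j-1}$ to $e_{j+1}$. So $W$ visits each of its vertices once. As it has at least 3 arcs, it is a cycle. In the first case one of $e_i,e_{i+1}$ enters $v$ and the other leaves, so the direction of $W$ does not change at $v$. In the second case $e_{j-1},e_{j+1}$ both enter or both leave $v$, so the direction changes. Thus the direction of $W$ changes at $v$ exactly when a spur lies at $v$ in the sense of the second case.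

**Step 4: a block of length 1 leaves no room for a pendant.** By Lemma 19, $W$ has a block of length 1, that is, a through arc $e_i=(p,q)$ such that $W$ changes direction at both $p$ and $q$. Up to reversing the indexing, $q=v_i$ and $p=v_{i-1}$. At $q$ we are in the second case; the three consecutive cycle-arcs there include $e_i,e_{i+1}$, and $e_i$ is not the middle one, so they are $e_i,e_{i+1},e_{i+2}$. Here $e_{i+1}$ is a spur leaving $q$, and $e_i,e_{i+2}$ enter $q$. In the same way $e_{i-1}$ is a spur entering $p$, and $e_i,e_{i-2}$ leave $p$.

The pendant $e_i'$ is adjacent to $e_i=(p,q)$, so it leaves $q$ or enters $p$. If it leaves $q$, it is adjacent to $e_{i+2}\ne e_i$; if it enters $p$, it is adjacent to $e_{i-2}\ne e_i$. Both contradict that $e_i'$ has degree one in the sun. $\square$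

By Lemmas 20 and 21 the graphs $L_k$ are triangle-free, have no $t$-sun for any $t\ge5$, and have unbounded chromatic number. This proves Theorem 3. $\blacksquare$
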